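# A class ${}^\perp\{C\}$ that ZFC proves non-deconstructible

## 1. Powers of a vector space over its endomorphism ring

Let $k=\mathbb F_2$, let $V$ be an infinite-dimensional $k$-space, and let $S=\operatorname{End}_k(V)$. Then $V$ is a left $S$-module. For a set $X$ let $V^X$ be the $S$-module of all functions $x:X\to V$, with $(rx)(p)=r(x(p))$. For $s\subseteq X$ we identify $V^s$ with the submodule of those functions on $X$ whose support $\operatorname{supp}x=\{p:x(p)\ne0\}$ lies in $s$. The talk turns on two modules made from such powers, one a submodule and one a quotient.

* Let $\delta$ be a regular uncountable cardinal, and let $P_\delta(X)=\{s\subseteq X:|s|<\delta\}$. Put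
$$G_X=\{x\in V^X:|\operatorname{supp}x|<\delta\}=\bigcup_{s\in P_\delta(X)}V^s .$$
* Let $\mathcal F$ be a filter on a set $J$ (filters are always proper, so $\emptyset\notin\mathcal F$). Put
$$Z_{\mathcal F}=\{x\in V^J:\{i:x(i)=0\}\in\mathcal F\},$$
a submodule of $V^J$ because $\mathcal F$ is closed under finite intersections and supersets. The second module is the reduced power $V^J/Z_{\mathcal F}$.

They are useful because $S$ is so large that a homomorphism from a small power of $V$ to $V$ can only add up finitely many coordinates.

**Lemma 1.** Let $s$ be a set with $|s|\le\dim_kV$.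

(a) $V^s$ is a projective $S$-module.

(b) For each $\varphi\in\operatorname{Hom}_S(V^s,V)$ there is a unique finitely supported $c:s\to k$ with $\varphi(x)=\sum_{p\in s}c(p)x(p)$ for all $x\in V^s$. Conversely, each such $c$ defines a homomorphism.

*Proof.* (a) As left $S$-modules, $V^s\cong\operatorname{Hom}_k(k^{(s)},V)$, where $S$ acts by composition on the left. Since $|s|\le\dim_k V$, the space $k^{(s)}$ is isomorphic to a direct summand of $V$. Hence $V^s$ is isomorphic to a direct summand of $\operatorname{Hom}_k(V,V)=S$.

(b) The point is that $V^s$ is cyclic with an explicit generator. Choose a basis of $V$ containing distinct elements $b_p$ ($p\in s$), and let $x_0\in V^s$ be given by $x_0(p)=b_p$. Given $x\in V^s$, let $r\in S$ satisfy $rb_p=x(p)$ for $p\in s$ and $r=0$ on the remaining basis vectors. Then $x=rx_0$. Now expand the single vector $\varphi(x_0)$ in the basis: $\varphi(x_0)=\sum_pc(p)b_p+w'$ with $c$ finitely supported and $w'$ in the span of the remaining basis vectors. Then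
$$\varphi(x)=r\varphi(x_0)=\sum_pc(p)\,rb_p+rw'=\sum_pc(p)x(p).$$
For uniqueness, fix $v\neq 0$ and evaluate at the function with value $v$ at $p$ and $0$ elsewhere: the result is $c(p)v$. The converse holds because the elements of $k$ act centrally. $\square$

**Example 1.** Taking $s$ a single point gives $\operatorname{End}_S(V)=k$. Next take $s=\omega$ and $Q=V^\omega/V^{(\omega)}$, where $V^{(\omega)}$ is the direct sum. A homomorphism $V^{(\omega)}\to V$ is an arbitrary sequence of elements of $\operatorname{End}_S(V)=k$, while by Lemma 1(b) a homomorphism $V^\omega\to V$ is a finitely supported sequence. Since $V^\omega$ is projective, the long exact sequence reads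
$$0\to\operatorname{Hom}_S(Q,V)\to k^{(\omega)}\hookrightarrow k^\omega\to\operatorname{Ext}^1_S(Q,V)\to0 .$$
So $\operatorname{Hom}_S(Q,V)=0$, but $\operatorname{Ext}^1_S(Q,V)\cong k^\omega/k^{(\omega)}\ne0$. Concretely, the map $V^{(\omega)}\to V$ that adds up all the coordinates does not extend to $V^\omega$. Both facts will return: the first in Section 4, the second in Section 6.

The two modules have these jobs. Under one set-theoretic hypothesis, $G_X$ satisfies $\operatorname{Ext}^1_S(G_X,V)=0$ but cannot be assembled from small modules with the same property. Under the opposite hypothesis, suitable reduced powers have no nonzero map to $V$, although all their small nonzero submodules do. Since one of the two hypotheses must hold, a question about *all* universes of set theory gets an answer. The next section states that question.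

## 2. Deconstructible classes and Theorem A

Fix a ring $R$. We use left modules throughout; left modules over $R$ are right modules over $R^{op}$, so nothing depends on the side.

**Definition (orthogonal classes).** For a class $\mathcal C$ of modules, ${}^\perp\mathcal C$ is the class of all $M$ with $\operatorname{Ext}^1_R(M,C)=0$ for all $C\in\mathcal C$. Likewise $\mathcal C^\perp$ is the class of all $M$ with $\operatorname{Ext}^1_R(C,M)=0$ for all $C\in\mathcal C$.

**Definition (filtrations).** A module $M$ is *$\mathcal D$-filtered* (a *transfinite extension* of modules in $\mathcal D$) if there is an increasing chain $(M_\alpha\mid\alpha\le\sigma)$ of submodules with $M_0=0$, $M_\sigma=M$, $M_\alpha=\bigcup_{\beta<\alpha}M_\beta$ for limit $\alpha\le\sigma$, and each *factor* $M_{\alpha+1}/M_\alpha$ ($\alpha<\sigma$) isomorphic to a module in $\mathcal D$.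

**Definition (deconstructible).** A module is *$<\kappa$-presented* if it is $F/K$ with $F$ free of rank $<\kappa$ and $K$ generated by fewer than $\kappa$ elements; $\mathcal C^{<\kappa}$ is the class of $<\kappa$-presented modules in $\mathcal C$. The class $\mathcal C$ is *deconstructible*, with witness $\kappa$, if every $M\in\mathcal C$ is $\mathcal C^{<\kappa}$-filtered.

If $\kappa$ is a witness, so is every larger cardinal. If $R$ is infinite and $\kappa$ is infinite, a $<\kappa$-presented module has at most $\kappa+|R|$ elements.

**Example 2.** The class of all modules is ${}^\perp\mathcal C$ for $\mathcal C$ the class of injective modules. It is deconstructible: enumerate the elements of $M$, adjoin them one at a time, and take unions at limits. The factors are cyclic, hence $<\kappa$-presented for any infinite $\kappa>|R|$.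

**Example 3.** The torsion abelian groups are the groups $A$ with $\operatorname{Hom}(A,\mathbb Q)=0$, since $\mathbb Q$ is injective and an element of infinite order generates a copy of $\mathbb Z$. The construction of Example 2 gives a filtration of each of them by finite cyclic groups, so this class is deconstructible. This class is given by vanishing of $\operatorname{Hom}$ and not of $\operatorname{Ext}^1$; Section 3 will show how to pass from one to the other.

**Example 4.** For abelian groups, ${}^\perp\{\mathbb Z\}$ is the class of Whitehead groups. It is consistent with ZFC (Shelah) that it is the class of free groups, which is deconstructible. It is also consistent with ZFC (Eklof and Shelah) that it is not precovering, and hence not deconstructible. (A class $\mathcal C$ is *precovering* if each module $M$ admits $f:C\to M$ with $C\in\mathcal C$ through which every map from a module in $\mathcal C$ to $M$ factorizes; every deconstructible class closed under transfinite extensions is precovering.) So the pair $\mathbb Z$, ${}^\perp\{\mathbb Z\}$ cannot answer the following question, posed in Alexander Slavik and Jan Trlifaj, "Approximations and locally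 free modules", arXiv:1210.7097 (2012): *does ZFC prove that there are a ring $R$ and a class $\mathcal C$ of $R$-modules such that ${}^\perp\mathcal C$ is not deconstructible?*

One general fact about ${}^\perp\mathcal C$ will be used, so here it is with its proof.

**Lemma 2 (Eklof's lemma).** Every class ${}^\perp\mathcal C$ is closed under transfinite extensions: a module filtered by modules in ${}^\perp\mathcal C$ lies in ${}^\perp\mathcal C$.

*Proof.* Let $(M_\alpha\mid\alpha\le\sigma)$ be such a filtration of $M$, let $C\in\mathcal C$, and let $0\to C\to Y\xrightarrow{\pi}M\to0$ be exact with $C\subseteq Y$. We build homomorphisms $h_\alpha:M_\alpha\to Y$ with $\pi h_\alpha=\mathrm{id}$, each extending the previous ones; $h_\sigma$ then splits $\pi$. Start with $h_0=0$ and take unions at limits. Given $h_\alpha$, let $Y'=\pi^{-1}(M_{\alpha+1})$ and $H=h_\alpha(M_\alpha)$. Since $C\cap H=0$, we get an exact sequence $0\to C\to Y'/H\to M_{\alpha+1}/M_\alpha\to0$, which splits. So there is $W$ with $H\subseteq W\subseteq Y'$, $W+C=Y'$ and $W\cap(C+H)=H$. Then $W\cap C\subseteq H\cap C=0$, so $\pi$ restricts to an isomorphism $W\to M_{\alpha+1}$. Let $h_{\alpha+1}$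 be its inverse. It extends $h_\alpha$ because $H\subseteq W$. $\square$

Now the set theory.

**Definition (compactness principle).** A filter is *$\delta$-complete* if it is closed under intersections of fewer than $\delta$ members; *countably complete* means $\omega_1$-complete. For an infinite cardinal $\delta$ let $\mathrm{Comp}(\delta)$ be the statement: every $\delta$-complete filter on any set extends to a countably complete ultrafilter on that set.

A $\delta'$-complete filter with $\delta'\ge\delta$ is $\delta$-complete, so $\mathrm{Comp}(\delta)$ implies $\mathrm{Comp}(\delta')$. Hence if $\mathrm{Comp}$ holds for some cardinal, it holds for some regular uncountable one, for example for a successor $\delta^+$. As a small example, $\mathrm{Comp}(\omega)$ is false: an ultrafilter on $\omega$ extending the filter of cofinite sets contains all $\omega\setminus\{n\}$, whose intersection is empty, so it is not countably complete.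

**Theorem A (ZFC).** Choose $\delta$ regular uncountable with $\mathrm{Comp}(\delta)$ if $\mathrm{Comp}$ holds for some cardinal, and $\delta=\omega_1$ otherwise. Let $\dim_kV=\delta$, $S=\operatorname{End}_k(V)$, and
$$T=\begin{pmatrix}S&0\\S&S\end{pmatrix},\qquad C=(0\to V)$$
(the notation for $C$ is explained in Section 3). Then the class ${}^\perp\{C\}$ of left $T$-modules is not deconstructible.

No hypothesis beyond ZFC is used, so the answer to the question is yes, and a single module $C$ suffices. Nothing is claimed here about whether these classes are precovering.

## 3. A triangular ring on which one module tests both Ext and Hom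

The two modules of Section 1 are to be tested by different functors, $\operatorname{Ext}^1_S(-,V)$ and $\operatorname{Hom}_S(-,V)$. The ring $T$ puts both tests into one class. This also makes a failure of deconstructibility for a Hom-class count as a failure for an Ext-class.

Let $M$ be a left $T$-module and let $E_{ij}$ be the matrix units. Put $A=E_{11}M$ and $B=E_{22}M$. Then $M=A\oplus B$, both are $S$-modules, and multiplication by $E_{21}$ is an $S$-homomorphism $g:A\to B$, because $E_{21}(rE_{11})=rE_{21}=(rE_{22})E_{21}$ for $r\in S$. Conversely, from $g:A\to B$ one recovers the action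
$$\begin{pmatrix}r_1&0\\r_2&r_3\end{pmatrix}(a,b)=(r_1a,\ r_2g(a)+r_3b).$$
So left $T$-modules are triples $(A\xrightarrow{g}B)$, morphisms are commutative squares, and exactness is componentwise. Submodules of $(0\to B)$ have the form $(0\to B')$, and submodules of $(A\to0)$ have the form $(A'\to0)$. Also $|T|=|S|$. Write $\mathcal A={}^\perp\{C\}$ with $C=(0\to V)$.

**Lemma 3.** Let $A,B$ be $S$-modules.

(a) $(0\to B)\in\mathcal A$ if and only if $\operatorname{Ext}^1_S(B,V)=0$.

(b) $(A\to0)\in\mathcal A$ if and only if $\operatorname{Hom}_S(A,V)=0$.

*Proof.* (a) An extension of $(0\to B)$ by $(0\to V)$ has first component $0$. So it is $(0\to Y)$ with $Y$ an extension of $B$ by $V$, every such $Y$ occurs, and splitting means the same in both settings.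

(b) In an extension of $(A\to0)$ by $(0\to V)$ the first component is an extension of $A$ by $0$ and the second is an extension of $0$ by $V$. Up to isomorphism it is therefore $(A\xrightarrow{g}V)$, with $g\in\operatorname{Hom}_S(A,V)$ arbitrary. A splitting is a morphism $(A\to0)\to(A\xrightarrow{g}V)$ with first component $\mathrm{id}_A$. Its square commutes if and only if $g=0$. So all extensions split if and only if $\operatorname{Hom}_S(A,V)=0$. $\square$

For the module $Q$ of Example 1 this says $(Q\to0)\in\mathcal A$ and $(0\to Q)\notin\mathcal A$.

## 4. Reduced powers with no map to $V$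

The most direct plan uses the Hom side of $\mathcal A$ only. If $\mathcal A$ is deconstructible with witness $\kappa$, look at the first nonzero term of a filtration: every nonzero $M\in\mathcal A$ has a nonzero submodule in $\mathcal A$ with at most $\kappa+|T|$ elements. By Lemma 3(b) it is enough to find, for each $\kappa$, a nonzero $A$ with $\operatorname{Hom}_S(A,V)=0$ all of whose small nonzero submodules do have nonzero maps to $V$. Example 1 gives $Q=V^\omega/V^{(\omega)}$ with $\operatorname{Hom}_S(Q,V)=0$. But $Q$ is cyclic, because $V^\omega$ is, so it is too small to be a counterexample. Now $Q$ is the reduced power for the filter of cofinite sets, and a more complete filter makes small submodules behave coordinatewise. The question becomes when a reduced power has no map to $V$.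

In this section $V$ is any infinite-dimensional $k$-space and $S=\operatorname{End}_k(V)$. We need some elements of $S$. Fix a decomposition $V=\bigoplus_{n<\omega}U_n$ with isomorphisms $e_n:V\to U_n$, viewed as elements of $S$. It exists because $\dim V$ is infinite. Let $p_n\in S$ be $e_n^{-1}$ on $U_n$ and $0$ on $U_m$ for $m\ne n$, and let $q\in S$ be $e_n^{-1}$ on each $U_n$. Then
$$p_ne_n=1,\qquad p_me_n=0\ (m\ne n),\qquad qe_n=1\ \text{for all } n. \tag{1}$$
Each $w\in V$ has only finitely many nonzero components, so $p_nw=0$ for almost all $n$. If $p_nw=0$ for all $n$, then $w=0$.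

**Lemma 4.** Let $\mathcal F$ be a filter on $J$ and let $0\ne\varphi\in\operatorname{Hom}_S(V^J,V)$ with $\varphi(Z_{\mathcal F})=0$. Then $\mathcal F$ extends to a countably complete ultrafilter.

For orientation: if $\varphi(x)=x(j)$, then $\varphi$ kills $Z_{\mathcal F}$ exactly when $j\in\bigcap\mathcal F$ (if $j\notin F\in\mathcal F$, a function supported at $j$ lies in $Z_{\mathcal F}$). The ultrafilter is then the principal one at $j$. In general $\varphi$ is treated as a measure on $J$.

*Proof.* Call $K\subseteq J$ *null* if $\varphi(V^K)=0$. Subsets of null sets are null.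

**Step 1.** *Countable unions of null sets are null; this will give countable completeness.* Since subsets of null sets are null, we may take $K=\bigsqcup_nK_n$ with the $K_n$ null and pairwise disjoint. Let $x\in V^K$. Pack the pieces of $x$ into separate summands: define $y\in V^K$ by $y(i)=e_nx(i)$ for $i\in K_n$. By (1), $qy=x$, and $p_ny$ is $x$ on $K_n$ and $0$ elsewhere, so $p_ny\in V^{K_n}$. Hence $p_n\varphi(y)=\varphi(p_ny)=0$ for all $n$. So $\varphi(y)=0$ and $\varphi(x)=\varphi(qy)=q\varphi(y)=0$.

**Step 2.** *There is no infinite sequence of pairwise disjoint non-null sets; this will give an atom of the measure.* Suppose $K_n$ ($n<\omega$) is such a sequence. Choose $x_n\in V^{K_n}$ with $\varphi(x_n)\ne0$, and let $y(i)=e_nx_n(i)$ for $i\in K_n$ and $y=0$ elsewhere. Then $p_ny=x_n$, so $p_n\varphi(y)=\varphi(x_n)\ne0$ for every $n$. But $p_nw=0$ for almost all $n$ when $w=\varphi(y)\in V$, a contradiction.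

**Step 3.** *We find the ultrafilter.* Since $\varphi\ne0$, $J$ is non-null. There is a non-null $K$ such that for every $L\subseteq K$ one of $L$, $K\setminus L$ is null. Otherwise every non-null set splits into two non-null sets: split $J$ into $L_0$ and $K_1$, split $K_1$ into $L_1$ and $K_2$, and so on. The $L_n$ are pairwise disjoint and non-null, against Step 2. Put
$$D=\{L\subseteq J:K\setminus L\text{ is null}\}.$$
It is closed under supersets. It is closed under countable intersections by Step 1, since $K\setminus\bigcap_nL_n=\bigcup_n(K\setminus L_n)$. It does not contain $\emptyset$, since $K$ is not null. For $L\subseteq J$ one of $K\setminus L$ and $K\cap L=K\setminus(J\setminus L)$ is null, so $L\in D$ or $J\setminus L\in D$. Thus $D$ is a countably complete ultrafilter.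

**Step 4.** *$D$ extends $\mathcal F$.* If $F\in\mathcal F$, then a function supported in $J\setminus F$ vanishes on $F$, so $V^{J\setminus F}\subseteq Z_{\mathcal F}$. Hence $J\setminus F$ is null, so $K\setminus F$ is null, and $F\in D$. $\square$

**Proposition 5.** Let $\kappa'>|S|$ be an infinite cardinal such that $\mathrm{Comp}(\kappa')$ fails. Then there is an $S$-module $A\ne0$ with $\operatorname{Hom}_S(A,V)=0$, but $\operatorname{Hom}_S(B,V)\ne0$ for each submodule $0\ne B\le A$ with $|B|<\kappa'$.

*Proof.* Let $\mathcal F$ be a $\kappa'$-complete filter on a set $J$ with no extension to a countably complete ultrafilter, and let $A=V^J/Z_{\mathcal F}$.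

**Step 1.** *$A\neq0$ and $A$ has no nonzero map to $V$.* A nonzero constant function has empty zero set, so it is not in $Z_{\mathcal F}$ and $A\ne0$. A nonzero homomorphism $A\to V$ would give a nonzero $\varphi:V^J\to V$ with $\varphi(Z_{\mathcal F})=0$, which Lemma 4 forbids.

**Step 2.** *A small submodule can be evaluated at one coordinate.* Let $0\ne b_0\in B\le A$ with $|B|<\kappa'$. For each $b\in B$ choose a representative $x_b\in V^J$. For $b,b'\in B$ and $r\in S$ the sets
$$\{i:x_{b+b'}(i)=x_b(i)+x_{b'}(i)\},\qquad\{i:x_{rb}(i)=rx_b(i)\}$$
belong to $\mathcal F$. There are at most $|B|^2+|S|\cdot|B|<\kappa'$ of them, because $S$ is infinite and $|S|,|B|<\kappa'$. So their intersection $F$ lies in $\mathcal F$. Since $b_0\ne0$, the set $\{i:x_{b_0}(i)=0\}$ is not in $\mathcal F$, so it does not contain $F$. Choose $i\in F$ with $x_{b_0}(i)\ne0$. By the choice of $F$, the map $b\mapsto x_b(i)$ is an $S$-homomorphism $B\to V$, and it is nonzero at $b_0$. $\square$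

**Theorem A when $\mathrm{Comp}$ fails for every cardinal.** Suppose $\mathcal A$ is deconstructible with witness $\kappa$. Let $\kappa'=(\kappa+|T|)^+$ and take $A$ from Proposition 5. By Lemma 3(b), $(A\to0)\in\mathcal A$, so it has an $\mathcal A^{<\kappa}$-filtration. The least index with a nonzero term is not a limit, by continuity. So this first nonzero term is isomorphic to a factor, that is, to a member of $\mathcal A^{<\kappa}$. It has the form $(B\to0)$ with $0\ne B\le A$ and $|B|\le\kappa+|T|<\kappa'$. By Lemma 3(b), $\operatorname{Hom}_S(B,V)=0$, contradicting Proposition 5. $\square$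

**Where this plan stops.** Let $V_0$ have countable dimension, so $V_0$ is a countable set, and suppose $\mathcal F$ does extend to a countably complete ultrafilter $\mathcal U$. Each $x\in V_0^J$ takes countably many values, so it is constant on a set in $\mathcal U$; call the value $\lim x$. Then $x\mapsto\lim x$ is linear over $S_0=\operatorname{End}_k(V_0)$, it kills $Z_{\mathcal F}$ because $\mathcal F\subseteq\mathcal U$, and it is nonzero on nonzero constants. So $\operatorname{Hom}(V_0^J/Z_{\mathcal F},V_0)\ne0$. If $\mathrm{Comp}(\delta)$ holds, this happens for every $\delta$-complete $\mathcal F$. Theorem C(2) below shows that no other choice of modules helps: once $\mathrm{Comp}$ holds somewhere, the class of modules with no map to $V_0$ *is* deconstructible.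

The way out is to use $\mathrm{Comp}(\delta)$ as a tool. It lets us pass to limits of many local choices, and so it can split short exact sequences. That puts a large module on the Ext side of $\mathcal A$.

## 5. Compactness gives $\operatorname{Ext}^1_S(G_X,V)=0$

In this section and the next, $\delta$ is regular uncountable, $\dim_kV=\delta$, $S=\operatorname{End}_k(V)$, and $G_X$ is as in Section 1. If $|X|<\delta$, then $G_X=V^X$ is projective by Lemma 1(a) and there is nothing to prove. For larger $X$, $G_X$ is a directed union of the projective modules $V^s$. An extension splits over each $V^s$, and the splittings must be made compatible.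

**Proposition 6.** If $\mathrm{Comp}(\delta)$ holds, then $\operatorname{Ext}^1_S(G_X,V)=0$ for every set $X$.

*Proof.* Let $0\to V\to Y\xrightarrow{\pi}G_X\to0$ be exact with $V\subseteq Y$.

**Step 1.** *We express the incompatibility of local splittings by finitely supported functions.* For $s\in P_\delta(X)$ choose, by Lemma 1(a), $\sigma_s:V^s\to Y$ with $\pi\sigma_s=\mathrm{id}$. For $s\subseteq t$ the map $\sigma_t|_{V^s}-\sigma_s$ has values in $\operatorname{Ker}\pi=V$. By Lemma 1(b) it is given by a finitely supported $d_{st}:s\to k$. For $s\subseteq t\subseteq u$ we have $\sigma_u|_{V^s}-\sigma_s=(\sigma_t|_{V^s}-\sigma_s)+(\sigma_u|_{V^t}-\sigma_t)|_{V^s}$, so uniqueness in Lemma 1(b) gives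
$$d_{su}=d_{st}+d_{tu}|_s. \tag{2}$$
It suffices to find finitely supported $e_s:s\to k$ with
$$e_s=d_{st}+e_t|_s\qquad(s\subseteq t). \tag{3}$$
Indeed, $e_s$ defines a homomorphism $V^s\to V\subseteq Y$, also written $e_s$. Put $\sigma'_s=\sigma_s+e_s$. Then $\pi\sigma'_s=\mathrm{id}$, and for $s\subseteq t$ the map $\sigma'_t|_{V^s}-\sigma'_s$ is given by $d_{st}+e_t|_s-e_s=0$. So the $\sigma'_s$ are compatible, and their union is a homomorphism $G_X\to Y$ that splits $\pi$.

**Step 2.** *We produce the ultrafilter along which to take limits.* Consider the cones $\{t\in P_\delta(X):t\supseteq s\}$ for $s\in P_\delta(X)$. The intersection of fewer than $\delta$ cones is the cone over the union of the corresponding sets $s$. That union has size $<\delta$ because $\delta$ is regular. So the cones generate a $\delta$-complete filter, proper since cones are nonempty. By $\mathrm{Comp}(\delta)$ it extends to a countably complete ultrafilter $\mathcal U$ on $P_\delta(X)$.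

**Step 3.** *We define $e_s$ as a limit and verify (3).* For $p\in s$ the function $t\mapsto d_{st}(p)$ is defined on the cone over $s$, which is in $\mathcal U$, and has values in the two-element field $k$. Let $e_s(p)$ be the value it takes $\mathcal U$-almost everywhere. Given $s\subseteq t$ and $p\in s$, equation (2) says $d_{su}(p)=d_{st}(p)+d_{tu}(p)$ for all $u\supseteq t$. For $\mathcal U$-almost all $u$ this reads $e_s(p)=d_{st}(p)+e_t(p)$, which is (3).

**Step 4.** *We check that $e_s$ is finitely supported; any ultrafilter containing the cones would do for Step 3, and countable completeness is needed here.* Suppose $e_s(p)=1$ for all $p$ in a countably infinite $s'\subseteq s$. For each $p\in s'$ the set $\{t\supseteq s:d_{st}(p)=1\}$ is in $\mathcal U$. By countable completeness these sets have a common element $t$. Then $d_{st}(p)=1$ for all $p\in s'$, so $d_{st}$ has infinite support, a contradiction. $\square$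

## 6. $G_X$ cannot be assembled from small modules in ${}^\perp\{V\}$

Suppose $G_X$ had a filtration with small factors $D$ satisfying $\operatorname{Ext}^1_S(D,V)=0$. The idea is to repeat Example 1 inside $G_X$: find a submodule $N$ with $G_X/N$ still filtered by these factors, and points $t_n\in X$ such that "add up the coordinates at all $t_n$" makes sense on $N$. The quotient condition forces this map to extend to $G_X$, hence to $V^{\{t_n:n<\omega\}}$, which is impossible.

To choose the $t_n$ one after another, $N$ has to be a union of small pieces, so that there is always room for a fresh coordinate. The terms $M_\alpha$ of the filtration itself need not be small. So we need small submodules $N$, adapted to a filtration but different from its terms.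

**Lemma 7 (weak Hill lemma).** Let $\tau\ge|S|$ be a cardinal and let $(M_\alpha\mid\alpha\le\sigma)$ be a continuous increasing chain of submodules of an $S$-module $M$ with $M_0=0$, $M_\sigma=M$ and $|M_{\alpha+1}/M_\alpha|\le\tau$. Choose submodules $A_\alpha\le M_{\alpha+1}$ with $|A_\alpha|\le\tau$ and $M_{\alpha+1}=M_\alpha+A_\alpha$; thus $M_\alpha=\sum_{\beta<\alpha}A_\beta$ for all $\alpha\le\sigma$. Call $I\subseteq\sigma$ *closed* if
$$A_\alpha\cap M_\alpha\subseteq\sum_{\beta\in I,\,\beta<\alpha}A_\beta\qquad\text{for all }\alpha\in I,$$
and put $M(I)=\sum_{\alpha\in I}A_\alpha$.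

1. Unions of closed sets are closed, and every subset of $\sigma$ of size $\le\tau$ is contained in a closed set of size $\le\tau$.
2. If $I$ is closed, then $M/M(I)$ is filtered by modules from $\{M_{\alpha+1}/M_\alpha\mid\alpha\in\sigma\setminus I\}\cup\{0\}$.

Such $A_\alpha$ exist: let $A_\alpha$ be generated by representatives of the elements of $M_{\alpha+1}/M_\alpha$; it has size $\le\tau$ since $S$ is infinite and $|S|\le\tau$. The formula for $M_\alpha$ follows by induction on $\alpha$. As an example, every initial segment $I=\gamma$ is closed, with $M(I)=M_\gamma$. If $M=\bigoplus_{\beta<\sigma}A_\beta$ and $M_\alpha=\bigoplus_{\beta<\alpha}A_\beta$, then $A_\alpha\cap M_\alpha=0$ and every $I$ is closed.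

*Proof.* (1) If $\alpha$ lies in a union of closed sets, it lies in one of them, and the required inclusion holds there, hence also in the union. For the second claim, each element of $A_\alpha\cap M_\alpha$ is a finite sum of elements of modules $A_\beta$ with $\beta<\alpha$. Hence there is $c(\alpha)\subseteq\alpha$ with $|c(\alpha)|\le\tau$ and $A_\alpha\cap M_\alpha\subseteq\sum_{\beta\in c(\alpha)}A_\beta$. Given $I^0\subseteq\sigma$ of size $\le\tau$, let $I^{n+1}=I^n\cup\bigcup_{\alpha\in I^n}c(\alpha)$. The union of the $I^n$ has size $\le\tau$ and contains $c(\alpha)$ for each of its members $\alpha$, so it is closed.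

(2) **Step 1.** *We show that $M(I)$ meets each $M_\alpha$ in the expected submodule:*
$$M(I)\cap M_\alpha=M(I\cap\alpha). \tag{4}$$
The inclusion $\supseteq$ is clear. Let $0\ne x\in M(I)\cap M_\alpha$. Write $x=\sum_{i\le n}a_i$ with $a_i\in A_{\beta_i}$ and $\beta_0<\dots<\beta_n$ in $I$, with $\beta_n$ least possible. Suppose $\beta_n\ge\alpha$. Then $x\in M_\alpha\subseteq M_{\beta_n}$, and $a_i\in M_{\beta_i+1}\subseteq M_{\beta_n}$ for $i<n$. So $a_n=x-\sum_{i<n}a_i\in A_{\beta_n}\cap M_{\beta_n}$. As $I$ is closed, $a_n\in\sum_{\beta\in I,\,\beta<\beta_n}A_\beta$, and therefore $x$ lies in this sum too. This contradicts the minimality of $\beta_n$. Hence $\beta_n<\alpha$ and $x\in M(I\cap\alpha)$.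

**Step 2.** *We compute the factors of the induced chain on $M/M(I)$.* Put $L_\alpha=(M_\alpha+M(I))/M(I)$. This is a continuous chain from $0$ to $M/M(I)$. By the isomorphism theorems, the modular law, and (4),
$$\frac{L_{\alpha+1}}{L_\alpha}\cong\frac{M_{\alpha+1}}{M_{\alpha+1}\cap(M_\alpha+M(I))}=\frac{M_{\alpha+1}}{M_\alpha+(M_{\alpha+1}\cap M(I))}=\frac{M_{\alpha+1}}{M_\alpha+M(I\cap(\alpha+1))}.$$
If $\alpha\in I$, the denominator contains $M_\alpha+A_\alpha=M_{\alpha+1}$, so the factor is $0$. If $\alpha\notin I$, then $M(I\cap(\alpha+1))=M(I\cap\alpha)\subseteq M_\alpha$, so the factor is $M_{\alpha+1}/M_\alpha$. $\square$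

**Proposition 8.** (No compactness is assumed.) Let $\tau\ge|S|$ and $|X|>\tau$. Then $G_X$ has no filtration all of whose factors have size $\le\tau$ and belong to the class ${}^\perp\{V\}$ of $S$-modules.

*Proof.* Suppose $(M_\alpha\mid\alpha\le\sigma)$ is such a filtration of $M=G_X$, and use the notation of Lemma 7. Fix $0\ne v\in V$. Note that $\tau\ge|S|\ge\delta$.

**Step 1.** *We choose fresh coordinates $t_n$ and small submodules $N_n$ in turn.* Let $I_0=\emptyset$. Given a closed $I_n$ of size $\le\tau$, let $N_n=M(I_n)$, so $|N_n|\le\tau$. Each $x\in N_n$ has support of size $<\delta$, so $\bigcup_{x\in N_n}\operatorname{supp}x$ has size at most $\tau\cdot\delta=\tau<|X|$. Choose $t_n\in X$ outside this set. Let $y_n\in G_X$ have value $v$ at $t_n$ and $0$ elsewhere. Since $M=\sum_{\beta<\sigma}A_\beta$, finitely many $A_\beta$ suffice to express $y_n$. By Lemma 7(1) there is a closed $I_{n+1}\supseteq I_n$ of size $\le\tau$ with $y_n\in M(I_{n+1})$.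

**Step 2.** *Every homomorphism from $N=\bigcup_nN_n$ to $V$ extends to $G_X$.* The set $I=\bigcup_nI_n$ is closed and $M(I)=N$. By Lemma 7(2), $M/N$ is filtered by modules in ${}^\perp\{V\}$, so $\operatorname{Ext}^1_S(M/N,V)=0$ by Lemma 2. Exactness of $\operatorname{Hom}_S(M,V)\to\operatorname{Hom}_S(N,V)\to\operatorname{Ext}^1_S(M/N,V)$ gives the claim.

**Step 3.** *We define the summation map on $N$.* For $m>n$ we have $y_n\in N_{n+1}\subseteq N_m$, and $t_m$ lies outside the supports of elements of $N_m$, so $t_m\ne t_n$. Thus the $t_n$ are distinct. Define
$$f:N\to V,\qquad f(x)=\sum_{n<\omega}x(t_n).$$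
If $x\in N_m$ and $n\ge m$, then $x\in N_n$ and so $x(t_n)=0$. Hence the sum is finite, and $f$ is an $S$-homomorphism. Since the $t_n$ are distinct, $f(y_n)=v$ for every $n$.

**Step 4.** *The extension of $f$ contradicts Lemma 1.* Let $\varphi:G_X\to V$ extend $f$, and put $s=\{t_n:n<\omega\}$. As $s$ is countable and $\delta$ is uncountable, $V^s\subseteq G_X$. By Lemma 1(b), $\varphi|_{V^s}$ is given by a finitely supported $c:s\to k$. But $c(t_n)v=\varphi(y_n)=f(y_n)=v\ne0$ for all $n$, so $c(t_n)=1$ for infinitely many points, a contradiction. $\square$

**Theorem A when $\mathrm{Comp}$ holds for some cardinal.** Now $\mathrm{Comp}(\delta)$ holds by the choice of $\delta$. Suppose $\mathcal A$ is deconstructible with witness $\kappa$. Let $\tau=\kappa+|T|$ and $|X|>\tau$. By Proposition 6 and Lemma 3(a), $(0\to G_X)\in\mathcal A$, so it is $\mathcal A^{<\kappa}$-filtered. The terms of the filtration are of the form $(0\to M_\alpha)$. So $(M_\alpha)$ is a filtration of $G_X$ whose factors have size $\le\tau$ and, by Lemma 3(a), lie in the class ${}^\perp\{V\}$ of $S$-modules. This contradicts Proposition 8. Together with the case treated in Section 4, Theorem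 A is proved. $\blacksquare$

## 7. Arbitrarily large indecomposable pieces, and cotorsion pairs

"Pieces" refers to filtrations here: Theorem B(1) says that $\mathcal A$ always contains a module which cannot be filtered by members of $\mathcal A$ below a given size.

**Theorem B (ZFC).** Let $T,C$ be as in Theorem A.

1. For every cardinal $\tau$ there is a module in ${}^\perp\{C\}$ having no filtration with all factors in ${}^\perp\{C\}$ and of size $\le\tau$.
2. The cotorsion pair $\bigl({}^\perp\{C\},({}^\perp\{C\})^\perp\bigr)$, cogenerated by a single module, is not generated by any set of modules.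

(That the pair is *generated* by a set $\mathcal S$ means $({}^\perp\{C\})^\perp=\mathcal S^\perp$.)

*Proof.* (1) Enlarging $\tau$ only makes the statement stronger, so let $\tau\ge|T|$.

If $\mathrm{Comp}(\delta)$ holds, take $(0\to G_X)$ with $|X|>\tau$. It is in $\mathcal A$ by Proposition 6 and Lemma 3(a). A filtration with factors in $\mathcal A$ of size $\le\tau$ would give a filtration of $G_X$ with factors in ${}^\perp\{V\}$ of size $\le\tau$, against Proposition 8.

If $\mathrm{Comp}$ fails everywhere, take $(A\to0)$ with $A$ from Proposition 5 for $\kappa'=\tau^+>|S|$. It is in $\mathcal A$ by Lemma 3(b). Suppose it has a filtration with factors in $\mathcal A$ of size $\le\tau$. As in Section 4, its first nonzero term is some $(B\to0)\in\mathcal A$ with $0\ne B\le A$ and $|B|\le\tau<\kappa'$. Then $\operatorname{Hom}_S(B,V)=0$, against Proposition 5.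

(2) Suppose $({}^\perp\{C\})^\perp=\mathcal S^\perp$ for a set $\mathcal S$. First, ${}^\perp\{C\}={}^\perp\bigl(({}^\perp\{C\})^\perp\bigr)$. The inclusion $\subseteq$ holds by definition, and $\supseteq$ holds because $C\in({}^\perp\{C\})^\perp$. So ${}^\perp\{C\}={}^\perp(\mathcal S^\perp)$. The Kaplansky theorem for cotorsion pairs says that for every set $\mathcal S$ of modules the class ${}^\perp(\mathcal S^\perp)$ is deconstructible. We quote it from Šťovíček–Trlifaj, *Generalized Hill lemma, Kaplansky theorem for cotorsion pairs and some applications*, Rocky Mountain J. Math. 39 (2009); see also Göbel–Trlifaj, *Approximations and Endomorphism Algebras of Modules*, 2nd ed., Ch. 7. This contradicts Theorem A. $\square$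

## 8. Each half on its own: the ring $S$, and the exact strength of the Hom side

**Theorem C.**

1. If $\delta$ is regular uncountable, $\mathrm{Comp}(\delta)$ holds, $\dim_kV=\delta$ and $S=\operatorname{End}_k(V)$, then already ${}^\perp\{V\}$ in $S$-Mod is not deconstructible.
2. Let $\dim_kV_0=\omega$ and $S_0=\operatorname{End}_k(V_0)$. The class $\mathcal T=\{A\in S_0\text{-Mod}:\operatorname{Hom}_{S_0}(A,V_0)=0\}$ is deconstructible if and only if $\mathrm{Comp}(\delta)$ holds for some $\delta$.

Part (2) is the precise form of the obstacle met in Section 4. The Hom phenomenon used there occurs exactly when compactness fails, so it cannot replace the argument with $G_X$.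

*Proof of (1).* Suppose $\kappa$ is a witness. Let $\tau=\kappa+|S|$ and $|X|>\tau$. By Proposition 6, $G_X\in{}^\perp\{V\}$. So it has a filtration with $<\kappa$-presented factors in ${}^\perp\{V\}$, which have size $\le\tau$. This contradicts Proposition 8. $\square$

*Proof of (2), "only if".* Suppose $\mathrm{Comp}$ fails for every cardinal and $\mathcal T$ is deconstructible with witness $\kappa$. Apply Proposition 5 to $V_0$ with $\kappa'=(\kappa+|S_0|)^+$. The module $A$ obtained is in $\mathcal T$. The first nonzero term $B$ of a $\mathcal T^{<\kappa}$-filtration of $A$ satisfies $0\neq B\in\mathcal T$ and $|B|\le\kappa+|S_0|<\kappa'$, contradicting Proposition 5.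

*Proof of (2), "if".* Let $\mathrm{Comp}(\delta)$ hold. Enlarging $\delta$, assume that $\delta$ is regular and $\delta>|S_0|$. Then a subset of size $<\delta$ of a module generates a submodule of size $<\delta$. Let $0\ne A\in\mathcal T$.

**Step 1.** *Each element is killed already by the maps from some small submodule.* We claim that each $a\in A$ lies in a submodule $B_a$ with $|B_a|<\delta$ such that $f(a)=0$ for all $f\in\operatorname{Hom}_{S_0}(B_a,V_0)$. Suppose this fails for $a$. Then for each $B$ in the poset $\mathcal P$ of submodules $B\ni a$ of $A$ with $|B|<\delta$ we can choose $f_B:B\to V_0$ with $f_B(a)\ne0$. Fewer than $\delta$ members of $\mathcal P$ have an upper bound in $\mathcal P$, namely the submodule generated by their union, since $\delta$ is regular. Therefore the cones $\{B'\in\mathcal P:B'\supseteq B\}$ generate a $\delta$-complete filter. By $\mathrm{Comp}(\delta)$ it extends to a countably complete ultrafilter $\mathcal U$ on $\mathcal P$.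

For $b\in A$ the set $\{B\in\mathcal P:b\in B\}$ is in $\mathcal U$, since it is the cone over $S_0a+S_0b$. On it the function $B\mapsto f_B(b)$ takes values in the countable set $V_0$. By countable completeness it is constant on a set in $\mathcal U$; call the value $f(b)$. For $b,b'\in A$ and $r\in S_0$, finitely many sets in $\mathcal U$ have a common member $B$ which contains $b$ and $b'$ and at which all of $f(b),f(b'),f(b+b'),f(rb)$ are computed. So $f(b+b')=f(b)+f(b')$ and $f(rb)=rf(b)$. Thus $f:A\to V_0$ is a homomorphism, and $f(a)\ne0$ because all $f_B(a)\ne0$. This contradicts $A\in\mathcal T$.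

**Step 2.** *We find a small nonzero submodule of $A$ in $\mathcal T$.* Let $0\ne a\in A$ and $B^0=S_0a$. Let $B^{n+1}$ be the submodule generated by $B^n\cup\bigcup_{b\in B^n}B_b$, and let $B=\bigcup_nB^n$. As $\delta$ is regular and uncountable, $|B|<\delta$. If $g:B\to V_0$ is a homomorphism and $b\in B^n$, then $B_b\subseteq B^{n+1}\subseteq B$. The restriction of $g$ to $B_b$ kills $b$, so $g(b)=0$. Hence $0\ne B\in\mathcal T$. Moreover $B$ is $<\delta$-presented: it is a quotient of the free module of rank $|B|$, which has fewer than $\delta$ elements if $B$ is infinite, and at most $|S_0|<\delta$ elements if $B$ is finite. So the kernel is generated by fewer than $\delta$ elements.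

**Step 3.** *We iterate.* The class $\mathcal T$ is closed under quotients, since a nonzero map from a quotient of $A$ gives one from $A$. So Step 2 applies to $A/N$ for every proper submodule $N$ of $A$. Starting from $N_0=0$, let $N_{\alpha+1}/N_\alpha$ be a nonzero $<\delta$-presented submodule of $A/N_\alpha$ lying in $\mathcal T$, as long as $N_\alpha\ne A$, and take unions at limit steps. The chain is strictly increasing, so it reaches $A$, and it is a $\mathcal T^{<\delta}$-filtration of $A$. The zero module is filtered trivially. Hence $\mathcal T$ is deconstructible with witness $\delta$. $\square$
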